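# Primitive groups all of whose greedy bases are long

## 1. Base size $d+2$, every greedy base of size at least $d+h$

**Theorem A.** Let $d,h\ge 1$. There is a primitive group $G=G_{d,h}$ of affine type, on a set $\Omega=\Omega_{d,h}$, with $b(G)=d+2$ and such that every greedy base of $G$ has size at least $d+h$.

Here are the words in the statement. Let $G\leqslant \mathrm{Sym}(\Omega)$ be a finite permutation group. We write $x^g$ for the image of the point $x$ under $g$.

**Definition (base).** A base for $G$ is a sequence of points of $\Omega$ whose pointwise stabilizer in $G$ is trivial. The base size $b(G)$ is the smallest size of a base.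

**Definition (greedy base).** A greedy base for $G$ is a sequence $\beta_1,\beta_2,\dots$ built as follows, stopping as soon as it is a base. The point $\beta_1$ is any point in any longest orbit of $G$, and for $m\ge2$ the point $\beta_m$ lies in a longest orbit of the pointwise stabilizer $G_{\beta_1,\dots,\beta_{m-1}}$. If $G=1$, the greedy base is the empty sequence. The greedy base size $\mathcal G(G)$ is the largest size of a greedy base for $G$.

At each step a greedy base cuts the order of the stabilizer by the largest possible factor. There may be several longest orbits, so greedy bases of one group may have different sizes, and $\mathcal G(G)$ records the worst outcome. Theorem A speaks about the best outcome as well: no way of breaking ties helps.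

**Definition (primitive, affine type).** A transitive group $G$ on $\Omega$ with $|\Omega|>1$ is primitive if its only blocks are the one-point sets and $\Omega$, where a block is a nonempty $B\subseteq\Omega$ with $B^g=B$ or $B^g\cap B=\emptyset$ for every $g\in G$. A primitive group is of affine type if it is $V\rtimes H$ acting on a finite vector space $V$ by the maps $v\mapsto v^h+w$, with $h\in H\leqslant \mathrm{GL}(V)$ and $w\in V$.

The question behind the theorem is Cameron's Greedy Conjecture: is there an absolute constant $c$ with $\mathcal G(G)\le c\,b(G)$ for every finite primitive group $G$? It is taken from Hong Yi Huang, Colva M. Roney-Dougal, "Greedy bases and relational complexity of diagonal type groups", arXiv:2605.16032 (2026). All logarithms in these notes are to base 2. It is known (Blaha) that $\mathcal G(G)\le d_0\,b(G)\log\log|\Omega|$ for an absolute constant $d_0$ and every permutation group with $|\Omega|\ge3$, and that this is best possible for general permutation groups. The conjecture says that primitivity removes the factor $\log\log|\Omega|$.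

Theorem A disproves it. Put $d=1$: then $G_{1,h}$ is primitive with $b(G_{1,h})=3$ and $\mathcal G(G_{1,h})\ge h+1$, and no constant $c$ satisfies $h+1\le 3c$ for all $h$. So Cameron's Greedy Conjecture is false, even with $\mathcal G(G)$ replaced by the minimum size of a greedy base.

Two further theorems make this sharper. For a faithful action of a finite group $H$ on a finite set $X$, not necessarily transitive, let $\gamma(H,X)$, or $\gamma(H)$, be the **smallest** size of a greedy base. So $b(H)\le\gamma(H)\le\mathcal G(H)$. Let $\log^*x$ be the least $k\ge0$ such that the $k$-fold iterate of $\log$ at $x$ is at most $1$. For example, $16\mapsto4\mapsto2\mapsto1$ gives $\log^*16=3$.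

**Theorem B.** Let $b\ge1$.

* If $b\le2$, then every greedy base of every transitive group $G$ with $b(G)=b$ has size $b$.
* If $b\ge3$, then $\{\gamma(G): G\text{ primitive},\ b(G)=b\}$ is unbounded, and hence so is $\{\mathcal G(G): G\text{ primitive},\ b(G)=b\}$.

**Theorem C.** For every $b\ge3$ there are infinitely many primitive groups $G\leqslant\mathrm{Sym}(\Omega)$ with $b(G)=b$ and
$$\mathcal G(G)\ \ge\ \gamma(G)\ \ge\ \log^*|\Omega|+b-3-\log^*\big(80(b-2)\big).$$

The true growth rate, between $\log^*$ and Blaha's $\log\log$, is not determined here.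

## 2. Greedy bases in small groups

**A group where greed loses.** Let $H=\mathbb Z/210$ act by translation on the disjoint union of $\mathbb Z/14$, $\mathbb Z/15$ and $\mathbb Z/35$. A point of $\mathbb Z/14$ and a point of $\mathbb Z/15$ form a base, since $\mathrm{lcm}(14,15)=210$. No orbit is regular (an orbit is regular if its point stabilizers are trivial), so $b(H)=2$. A greedy base must start in the orbit of length 35. The stabilizer is then $\langle 35\rangle$, of order 6, and its orbits on the three sets have lengths $2$, $3$ and $1$. So the second point lies in $\mathbb Z/15$, which leaves $\langle105\rangle$ of order 2, and a third point in $\mathbb Z/14$ is needed. Every greedy base has size 3.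

**Linear groups, where greed is optimal.** Let $\mathrm{GL}_d(q)$, $q>2$, act on $\mathbb F_q^d$. If $v_1,\dots,v_k$ span a proper subspace $U$, choose a complement of $U$. Multiplying by a scalar $c\ne0,1$ on the complement and fixing $U$ pointwise gives a nontrivial element fixing every $v_i$. So a tuple of vectors is a base if and only if it spans, and $b(\mathrm{GL}_d(q))=d$. If the chosen vectors are independent with span $U\ne\mathbb F_q^d$, the vectors outside $U$ form one orbit of the stabilizer, the vectors of $U$ are fixed, and so greed chooses outside $U$. Every greedy base has size $d$.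

**Transitive groups with $b(G)\le2$.** This is the first half of Theorem B. Let $G$ be transitive. If $b(G)=1$, then $G\ne1$ and some point stabilizer is trivial, so by transitivity all are; every greedy base has size 1. If $b(G)=2$, let $\beta_1$ be any point. Then $G_{\beta_1}\ne1$, since otherwise $b(G)\le1$. By transitivity some base of size 2 starts with $\beta_1$, so $G_{\beta_1}$ has a regular orbit. An orbit of $G_{\beta_1}$ has length at most $|G_{\beta_1}|$, with equality exactly for regular orbits. So the longest orbits of $G_{\beta_1}$ are its regular orbits, and every greedy base has size 2. $\square$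

Thus $b(G)=3$ is the first case in which a transitive group could fail.

**Two facts used throughout.** If $H\neq1$, a sequence $(\beta_1,\dots,\beta_k)$ is a greedy base of $H$ if and only if $\beta_1$ lies in a longest orbit and $(\beta_2,\dots,\beta_k)$ is a greedy base of $H_{\beta_1}$. Hence
$$\gamma(H)=1+\min\gamma(H_\beta),\qquad \beta\text{ ranging over points in longest orbits.}\tag{1}$$
Also, $\gamma$ is unchanged under permutation isomorphism. Since $H_{\beta^g}=g^{-1}H_\beta g$, and $g$ carries one action to the other, $\gamma(H_\beta)$ depends only on the orbit of $\beta$.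

## 3. Orbits and stabilizers in product action

Let $M$ act faithfully on $\Delta$ with $|\Delta|\ge2$. The wreath product $W=M\wr S_n$ acts on $\Delta^n$ in product action: the base group $M^n$ acts coordinate by coordinate and $S_n$ permutes the coordinates. Explicitly, $w=(m_1,\dots,m_n)\pi$ sends $x$ to the point whose entry in place $j\pi$ is $x_j^{m_j}$. The action is faithful because $|\Delta|\ge2$.

For each $M$-orbit $\tau$ fix a point $\delta_\tau\in\tau$ and write $M_\tau=M_{\delta_\tau}$. For $x\in\Delta^n$ let $n_\tau=n_\tau(x)$ be the number of coordinates of $x$ in $\tau$, so that $\sum_\tau n_\tau=n$. The group $W$ preserves these numbers. Conversely, if $x$ and $y$ have the same numbers, a permutation of coordinates makes $x_j$ and $y_j$ lie in the same $M$-orbit for all $j$, and then an element of $M^n$ takes one to the other. So the vector $(n_\tau)$ determines the $W$-orbit, and every vector of nonnegative integers with sum $n$ occurs.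

Each $W$-orbit contains a point $x$ all of whose entries are among the $\delta_\tau$. For such $x$, the element $w$ fixes $x$ if and only if $x_j^{m_j}=x_{j\pi}$ for all $j$. Then $x_j$ and $x_{j\pi}$ lie in the same $M$-orbit $\tau$, so both equal $\delta_\tau$, and $m_j\in M_\tau$. Thus $\pi$ preserves the sets of places belonging to the various $\tau$, and up to permutation isomorphism
$$W_x=\prod_\tau\big(M_\tau\wr S_{n_\tau}\big)\ \text{ acting on }\ \Delta^n=\prod_\tau\Delta^{n_\tau},\qquad |W_x|=\prod_\tau n_\tau!\,|M_\tau|^{n_\tau},\tag{2}$$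
where the factors with $n_\tau=0$ are trivial and may be dropped. Note that each $M_\tau$ acts on all of $\Delta$ here. In particular:
$$W_x=1\iff\text{the coordinates of }x\text{ lie in pairwise distinct regular }M\text{-orbits.}\tag{3}$$

**The monomial group by hand.** Take $M=\mathbb F_4^\times$ on $\Delta=\mathbb F_4$ and $n=4$. The $M$-orbits are $\{0\}$ and $\mathbb F_4\setminus\{0\}$, so a $W$-orbit is given by the number $k$ of zeros, and its length is $\binom4k3^{4-k}$. For $k=0,1,2,3,4$ this is $81,108,54,12,1$. So the longest orbit consists of the vectors with exactly one zero. By (2) the stabilizer of $(0,1,1,1)$ is $\mathbb F_4^\times\times S_3$, of order $18$, and $|W|/18=1944/18=108$. The coordinate holding $0$ has kept its entire group $M$.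

Does this delay the greedy base? Not yet. The next point is regular: put a nonzero entry in the first place and three different elements of $\mathbb F_4$ in the others. So greedy bases have size $2$. This equals $b(W)$, because $W$ has no regular orbit on $\Delta^4$ by (3), there being only one regular $M$-orbit on $\Delta$. The neglected copy of $M$ is repaired while the other coordinates are being separated. To cause a delay, the part that is left untouched must itself have long greedy bases.

## 4. What a longest orbit must leave untouched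

**Lemma 1.** Let $H=H_1\times\dots\times H_k$ act faithfully and coordinatewise on $X_1\times\dots\times X_k$. Then $\gamma(H)\ge\gamma(H_j)$ for each $j$.

*Proof.* The purpose is to ensure that bad behavior in one factor is not hidden by the others. Pointwise stabilizers of sequences in $H$ are the products of the stabilizers of the coordinate sequences. For such a product, the orbit of a point is the product of the orbits of its coordinates, so it is longest if and only if every coordinate orbit is longest. Hence the $j$-th coordinates of a greedy base of $H$, cut off when the stabilizer in $H_j$ first becomes trivial, form a greedy base of $H_j$. It is no longer than the greedy base of $H$. $\square$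

In the rest of this section $M$, $\Delta$ and $W=M\wr S_n$ are as in Section 3. A uniformly random point of $\Delta^n$ has on average $n|\tau|/|\Delta|$ coordinates in $\tau$. The next lemma says that if this average is at least $1$, then a longest orbit really does visit $\tau$.

**Lemma 2.** Let $x$ lie in a longest $W$-orbit.

1. If $\tau$ is an $M$-orbit with $n|\tau|\ge|\Delta|$, then $n_\tau\ge1$.
2. Some longest $M$-orbit $\tau$ has $n_\tau\ge1$.

*Proof.* We exchange one coordinate and use that $|W_x|$ is minimal. Suppose $n_\tau=0$ and $n_\sigma\ge1$. Replace one coordinate of $x$ in $\sigma$ by a point of $\tau$. By (2), $|W_x|$ is multiplied by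
$$\frac{(n_\sigma-1)!}{n_\sigma!}\cdot\frac{|M_\tau|}{|M_\sigma|}=\frac{|M_\tau|}{n_\sigma|M_\sigma|},$$
which is at least $1$ because $x$ lies in a longest orbit. So $n_\sigma|M_\sigma|\le|M_\tau|$, that is, $n_\sigma\le|\sigma|/|\tau|$. This also holds when $n_\sigma=0$.

For (1), if $n_\tau=0$, sum over all $\sigma\ne\tau$ to get $n\le(|\Delta|-|\tau|)/|\tau|<|\Delta|/|\tau|$, contrary to hypothesis. For (2), let $\tau$ be a longest $M$-orbit. If $n_\tau=0$, choose $\sigma$ with $n_\sigma\ge1$. Then $1\le n_\sigma\le|\sigma|/|\tau|$, so $\sigma$ is a longest orbit too, and it is visited. $\square$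

**Lemma 3.** $\gamma(M\wr S_n,\Delta^n)\ge\gamma(M,\Delta)$ for all $n\ge1$.

*Proof.* This says that passing to a wreath product never shortens the best greedy base. We use induction on $|M|$. If $M=1$, the right side is $0$. Let $M\ne1$, let $x$ lie in a longest $W$-orbit, and let $\tau$ be a longest $M$-orbit with $n_\tau\ge1$, by Lemma 2(2). Since $M$ is faithful and nontrivial, $|\tau|>1$, so $|M_\tau|<|M|$. By (2), Lemma 1 and induction,
$$\gamma(W_x)\ge\gamma(M_\tau\wr S_{n_\tau},\Delta^{n_\tau})\ge\gamma(M_\tau,\Delta).$$
As $\tau$ is a longest $M$-orbit, (1) gives $\gamma(M)\le1+\gamma(M_\tau)$. So $1+\gamma(W_x)\ge\gamma(M)$ for every $x$ in a longest $W$-orbit, and (1) for $W$ gives the claim. $\square$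

**Lemma 4.** Let $\tau$ be an $M$-orbit with $n|\tau|\ge|\Delta|$. Suppose that the action of $M_\tau$ on $\Delta$ is permutation isomorphic to a direct product in coordinatewise action, one of whose factors is $(Q,X)$ with $Q\ne1$. Then $\gamma(M\wr S_n,\Delta^n)\ge1+\gamma(Q,X)$.

*Proof.* This is the device that adds one step. Since $Q\ne1$, also $W\ne1$. Let $x$ lie in a longest $W$-orbit. By Lemma 2(1), $n_\tau\ge1$. By (2) and Lemma 1, then Lemma 3, then Lemma 1 again,
$$\gamma(W_x)\ge\gamma(M_\tau\wr S_{n_\tau},\Delta^{n_\tau})\ge\gamma(M_\tau,\Delta)\ge\gamma(Q,X).$$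
Now apply (1). $\square$

## 5. A tower of wreath products with base size $d+1$

Fix $d\ge1$ and $q=2^{20}$. Let $M_0=\mathrm{GL}_d(q)$ act on $\Delta_0=\mathbb F_q^d$. For a sequence of positive integers $\ell_1,\ell_2,\dots$ put
$$M_i=M_{i-1}\wr S_{\ell_i}\quad\text{on}\quad\Delta_i=\Delta_{i-1}^{\ell_i}\quad\text{(product action)}.$$
Write $D_i=|\Delta_i|$, let $s_i$ be the number of $M_i$-orbits on $\Delta_i$, and let $R_i$ be the number of regular $M_i$-orbits on $\Delta_i^{\,d+1}$. Each $\Delta_i$ is an $\mathbb F_q$-space on which $M_i$ acts linearly, so $\{0\}$ is an $M_i$-orbit. The numbers $\ell_i$ will be chosen later. For now assume only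
$$\ell_1\ge2\quad\text{and}\quad 1\le\ell_i\le R_{i-1}\ \text{ for all } i\ge1.\tag{4}$$
The group of Theorem A will be $G=\Delta_h\rtimes M_h$, acting on $\Omega=\Delta_h$ by affine maps.

**Step 1. Counting regular orbits.** This step computes $R_i$, which governs the base size. By Section 2, a $(d+1)$-tuple of vectors of $\mathbb F_q^d$ has trivial stabilizer in $\mathrm{GL}_d(q)$ if and only if it spans. Write such a tuple as the columns of a $d\times(d+1)$ matrix of rank $d$. Its $\mathrm{GL}_d(q)$-orbits correspond to row spaces, that is, to $d$-dimensional subspaces of $\mathbb F_q^{d+1}$. So $R_0=\frac{q^{d+1}-1}{q-1}=1+q+\dots+q^d$, and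
$$D_0=q^d\le R_0<2q^d<D_0^2.\tag{5}$$
For $i\ge1$ identify $\Delta_i^{\,d+1}$ with $(\Delta_{i-1}^{\,d+1})^{\ell_i}$: a $(d+1)$-tuple of vectors with $\ell_i$ coordinates is the same as $\ell_i$ coordinates, each a $(d+1)$-tuple. The action of $M_i$ becomes the product action of $M_{i-1}\wr S_{\ell_i}$, where $M_{i-1}$ acts faithfully on $\Delta_{i-1}^{\,d+1}$. By (3), a regular orbit is given by a choice of $\ell_i$ distinct regular $M_{i-1}$-orbits on $\Delta_{i-1}^{\,d+1}$. Hence
$$R_i=\binom{R_{i-1}}{\ell_i}\qquad(i\ge1),\tag{6}$$
which is at least $1$ exactly because $\ell_i\le R_{i-1}$.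

**Step 2. Primitivity.** This step shows that $G$ is primitive. We have $\Delta_h=(\mathbb F_q^d)^r$ with $r=\ell_1\cdots\ell_h$. By induction on the level, $M_h$ contains $\mathrm{GL}_d(q)^r$ and permutes the $r$ summands transitively: $M_{i-1}^{\ell_i}\leqslant M_i$, each copy of $M_{i-1}$ is transitive on the summands of its own $\Delta_{i-1}$, and $S_{\ell_i}$ permutes the copies transitively.

Let $U\ne0$ be an $M_h$-invariant additive subgroup of $\Delta_h$, and let $u\in U$ have component $u_j\ne0$. Multiply the $j$-th component by a scalar $c\ne0,1$, leave the others alone, and subtract $u$. The result, $(c-1)u_j$ in summand $j$ and zero elsewhere, is a nonzero element of $U$. Since $\mathrm{GL}_d(q)$ is transitive on nonzero vectors, $U$ contains the whole $j$-th summand. By transitivity on summands, $U=\Delta_h$.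

Now let $B$ be a block of $G$ containing $0$. For $v\in B$, the translation by $v$ takes $0\in B$ to $v\in B$, so $B+v=B$. Thus the finite set $B$ is closed under addition and is a subgroup. An element of $M_h$ fixes $0\in B$, so it preserves $B$. By the previous paragraph $B=\{0\}$ or $B=\Delta_h$. As $G$ is transitive, it is primitive, and it is of affine type.

**Step 3. Base size.** This step shows $b(M_h)=d+1$ and $b(G)=d+2$ for $h\ge1$. Since $G$ is transitive and nontrivial with point stabilizer $M_h$, any base may be moved to start at $0$, so $b(G)=1+b(M_h)$. As $R_h\ge1$, some $(d+1)$-tuple has trivial stabilizer in $M_h$, and $b(M_h)\le d+1$.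

Suppose $b(M_h)\le d$. Repeating entries if necessary, we get a regular orbit of $M_h$ on $\Delta_h^{\,d}=(\Delta_{h-1}^{\,d})^{\ell_h}$. By (3), $M_{h-1}$ has a regular orbit on $\Delta_{h-1}^{\,d}$. Repeat this until $M_1$ has a regular orbit on $\Delta_1^{\,d}=(\Delta_0^{\,d})^{\ell_1}$. By (3) this needs $\ell_1\ge2$ distinct regular orbits of $\mathrm{GL}_d(q)$ on $d$-tuples of vectors of $\mathbb F_q^d$. But such tuples are the invertible $d\times d$ matrices, and these form one orbit. This contradiction gives $b(M_h)=d+1$.

## 6. Keeping one coordinate at zero, and where that stops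

Base size stays at $d+1$ as long as $\ell_i\le R_{i-1}$. We want $\gamma$ to grow. The obvious way is to use Lemma 4 with $\tau=\{0\}$. Then $M_\tau=M$, and the lemma says
$$\gamma(M\wr S_n,\Delta^n)\ge1+\gamma(M,\Delta)\quad\text{whenever } n\ge|\Delta|,\ M\neq1.$$
The first greedy point has a coordinate equal to $0$, and there the whole of $M$ survives. If this could be applied at each level of the tower, $\gamma(M_i)$ would grow by $1$ each time. It requires
$$D_{i-1}\le\ell_i\le R_{i-1}.$$

At level 1 this is possible, because $D_0\le R_0$. At level 2 it is not. We have $R_0<2D_0$ and $\ell_1\ge D_0\ge4$, so by (6)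
$$R_1=\binom{R_0}{\ell_1}\le\frac{R_0^{\ell_1}}{\ell_1!}<\frac{2^{\ell_1}}{\ell_1!}\,D_0^{\ell_1}\le\tfrac23\,D_1 .$$
(The quantity $2^{\ell}/\ell!$ equals $\frac23$ at $\ell=4$ and decreases afterwards.) So $D_1\le\ell_2\le R_1$ has no solution. This gets no better higher up: $R_i\le R_{i-1}^{\ell_i}$ gives $R_i<D_i$ for all $i\ge1$ by induction.

This is not a weakness of Lemma 4. For $n\le R_1$, a longest orbit of $W=M_1\wr S_n$ on $\Delta_1^n$ contains no point with a coordinate $0\in\Delta_1$. Indeed, let $x$ lie in a longest orbit with $n_0\ge1$ coordinates equal to $0$. Replacing one of them by a point of another $M_1$-orbit $\sigma$ multiplies $|W_x|$ by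
$$\frac{(n_\sigma+1)\,|(M_1)_\sigma|}{n_0\,|M_1|}=\frac{n_\sigma+1}{n_0|\sigma|}\ge1,$$
so $|\sigma|\le n_\sigma+1$. Sum over the $s_1-1$ orbits $\sigma\ne\{0\}$ to get $D_1-1\le(n-n_0)+(s_1-1)$. As $M_0$ has two orbits, an $M_1$-orbit is given by the number of zeros, and $s_1=\ell_1+1$. Hence $D_1\le n+\ell_1\le\frac23D_1+\ell_1$, so $D_1\le3\ell_1$. But $D_1=q^{d\ell_1}\ge2^{20\ell_1}>3\ell_1$. Since $0$ is the only fixed point of $M_1$, greed never leaves a full copy of $M_1$ untouched.

## 7. Vectors with $t$ zeros

The point $0\in\Delta_i$ is too rare: it has density $1/D_i=D_{i-1}^{-\ell_i}$ in $\Delta_i=\Delta_{i-1}^{\ell_i}$. Consider instead the vectors in $\Delta_{i-1}^{\ell_i}$ with exactly $t$ coordinates equal to $0\in\Delta_{i-1}$. If $\ell_i<D_{i-1}$, their density is at least about $D_{i-1}^{-t}$, which for $t$ much smaller than $\ell_i$ is vastly larger. They fall into relatively few $M_i$-orbits, so one of these orbits, $\tau$, is nearly as dense. By Lemma 2(1), greed in $M_i\wr S_n$ must visit $\tau$ once $n$ exceeds a modest threshold.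

What survives there? By (2), the stabilizer in $M_i=M_{i-1}\wr S_{\ell_i}$ of a point of $\tau$ has the direct factor $M_{i-1}\wr S_t$ on $\Delta_{i-1}^t$. This is not all of $M_i$, but it is a group of the same shape with $t$ in place of $\ell_i$. So an induction can run if it is about all the groups $M_{i-1}\wr S_n$ with $n$ at least some threshold $t_i$, and not only about $M_i$ itself. Each level then needs
$$t_i\le\ell_i\le R_{i-1},\qquad\text{with } t_{i+1}\approx D_{i-1}^{t_i}\ \text{up to a smaller factor}.$$
The left inequality now refers to $D_{i-1}^{t_i}$ where the first attempt needed $D_i=D_{i-1}^{\ell_i}$. Two properties of $\ell_i$ are wanted: $\ell_i$ well below $R_{i-1}$, so that $R_i=\binom{R_{i-1}}{\ell_i}$ is huge and the next $\ell_{i+1}$ can be huge; and $\ell_i<D_{i-1}$. The choice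
$$\ell_i=\big\lfloor\sqrt{R_{i-1}}\big\rfloor\qquad(i\ge1)\tag{7}$$
does both. Set $t_1=1$ and
$$t_{i+1}=3\,D_{i-1}^{\,t_i}\,(\ell_i+1)^{s_{i-1}-2}\qquad(i\ge1).\tag{8}$$
These are integers, since $s_{i-1}\ge2$: besides $\{0\}$ there is at least one other orbit.

**The first levels for $d=1$.** Here $R_0=2^{20}+1$, $\ell_1=1024$, $s_0=2$, so $t_2=3\cdot2^{20}$. On the other side $R_1=\binom{2^{20}+1}{1024}\ge1024^{1024}=2^{10240}$, so $\ell_2\ge2^{5120}$, and $t_2\le\ell_2$ with much to spare. For $n\ge t_2$, greed in $M_1\wr S_n$ must use a coordinate in $\Delta_1=\mathbb F_q^{1024}$ with exactly one zero. This leaves a factor $\mathrm{GL}_1(q)\ne1$, so $\gamma(M_1\wr S_n)\ge2$. One level up, greed in $M_2\wr S_n$ for $n\ge t_3$ must use a coordinate in $\Delta_2=\Delta_1^{\ell_2}$ with exactly $t_2$ zeros. This leaves $M_1\wr S_{t_2}$, so $\gamma(M_2\wr S_n)\ge3$. Taking $n=\ell_3$, which is allowed if $\ell_3\ge t_3$, we get $\gamma(M_3)\ge3$ while $b(M_3)=2$. So $h=3$ is the first case in which the lower bound $d+h-1$ for $\gamma(M_h)$ exceeds $b(M_h)$.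

## 8. The thresholds stay below the exponents

From now on $\ell_i$ is given by (7) and $t_i$ by (8). This section proves $t_i\le\ell_i$ for all $i$, and the facts needed on the way. First, (4) holds: if $R_{i-1}\ge1$ then $1\le\ell_i\le R_{i-1}$, so $R_i\ge1$ by (6), and the induction goes on; and $\ell_1\ge2$ by (b) below. So Steps 1–3 of Section 5 apply.

**(a) $R_i<D_i^2$ for $i\ge0$, and $\ell_i\le D_{i-1}-1$ for $i\ge1$.** This keeps $\ell_i$ below $D_{i-1}$. We have $R_0<D_0^2$ by (5), and inductively $R_i\le R_{i-1}^{\ell_i}<D_{i-1}^{2\ell_i}=D_i^2$. Hence $\ell_i\le\sqrt{R_{i-1}}<D_{i-1}$.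

**(b) $\ell_1\ge2^{10d}\ge1024$ and $\ell_{i+1}\ge\ell_i^{\ell_i/3}$ for $i\ge1$; in particular $(\ell_i)$ is increasing.** This is the growth that pays for everything. Since $R_0\ge q^d=2^{20d}$, we have $\ell_1\ge2^{10d}$. For $N\ge k\geq 1$, $\binom Nk=\prod_{j=0}^{k-1}\frac{N-j}{k-j}\ge(N/k)^k$, because $\frac{N-j}{k-j}\ge\frac Nk$. As $R_{i-1}\ge\ell_i^2$, this gives
$$R_i\ge(R_{i-1}/\ell_i)^{\ell_i}\ge\ell_i^{\ell_i}.$$
So, assuming $\ell_i\ge1024$,
$$\ell_{i+1}\ge\ell_i^{\ell_i/2}-1\ge\ell_i^{\ell_i/3},$$
where the last inequality holds because $\ell_i^{\ell_i/2}-\ell_i^{\ell_i/3}=\ell_i^{\ell_i/3}(\ell_i^{\ell_i/6}-1)\ge1$. In particular $\ell_{i+1}>\ell_i\ge1024$, and the induction continues.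

**(c) $D_{i-1}\le\ell_i^{\,2\cdot3^{i-1}}$ for $i\ge1$.** This bounds $D_{i-1}$ by a power of $\ell_i$. For $i=1$, $D_0=2^{20d}\le\ell_1^2$. Inductively, by (b),
$$D_i=D_{i-1}^{\ell_i}\le\ell_i^{\,2\cdot3^{i-1}\ell_i}=\big(\ell_i^{\ell_i/3}\big)^{2\cdot3^i}\le\ell_{i+1}^{\,2\cdot3^i}.$$

**(d) $\sqrt{\ell_i}\ge12(3^{i-1}+1)$ for $i\ge1$.** This makes the exponent in (c) harmless. For $i=1$, $\sqrt{\ell_1}\ge32\ge24$. Inductively, by (b),
$$\sqrt{\ell_{i+1}}\ge\ell_i^{\ell_i/6}\ge\ell_i\ge3\sqrt{\ell_i}\ge36(3^{i-1}+1)\ge12(3^i+1).$$

**(e) $2\le s_{i-1}\le\sqrt{\ell_i}$ for $i\ge1$.** This bounds the number of orbits. The lower bound was noted after (8). We have $s_0=2\le\sqrt{\ell_1}$. By Section 3, $s_i$ is the number of vectors of $s_{i-1}$ nonnegative integers with sum $\ell_i$. Such a vector is determined by all entries but one, each in $\{0,\dots,\ell_i\}$. So, if the claim holds for $i$,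
$$s_i\le(\ell_i+1)^{s_{i-1}-1}\le\ell_i^{\,2\sqrt{\ell_i}}\le\ell_i^{\ell_i/6}\le\sqrt{\ell_{i+1}}.$$
Here we used $\ell_i+1\le\ell_i^2$, then $2\sqrt{\ell_i}\le\ell_i/6$ (true since $\ell_i\ge144$), then (b).

**(f) $1\le t_i\le\sqrt{\ell_i}\le\ell_i$ for $i\ge1$.** This is the aim of the section. It is clear for $i=1$. If it holds for $i$, then by (c) and (e), with $3\le\ell_i$ and $\ell_i+1\le\ell_i^2$,
$$t_{i+1}=3D_{i-1}^{\,t_i}(\ell_i+1)^{s_{i-1}-2}\le\ell_i\cdot\ell_i^{\,2\cdot3^{i-1}\sqrt{\ell_i}}\cdot\ell_i^{\,2(\sqrt{\ell_i}-2)}\le\ell_i^{\,2(3^{i-1}+1)\sqrt{\ell_i}}.$$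
By (d), $2(3^{i-1}+1)\sqrt{\ell_i}\le\frac16\ell_i$. So $t_{i+1}\le\ell_i^{\ell_i/6}\le\sqrt{\ell_{i+1}}$ by (b).

## 9. One more greedy step per level

**Proposition 5.** For all $i\ge1$ and all $n\ge t_i$,
$$\gamma(M_{i-1}\wr S_n,\Delta_{i-1}^n)\ge d+i-1.$$

*Proof.* We use induction on $i$.

**Step 1. The base case.** For $i=1$, Lemma 3 gives $\gamma(M_0\wr S_n,\Delta_0^n)\ge\gamma(M_0,\Delta_0)\ge b(\mathrm{GL}_d(q))=d$.

Now assume the claim for $i$, and let $n\ge t_{i+1}$. Write $D=D_{i-1}$, $\ell=\ell_i$, $t=t_i$, $s=s_{i-1}$. By (f), $1\le t\le\ell$.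

**Step 2. A dense orbit of vectors with $t$ zeros.** This step finds an $M_i$-orbit $\tau$ that greed cannot avoid. Let $Y\subseteq\Delta_i=\Delta_{i-1}^{\ell}$ be the set of vectors with exactly $t$ coordinates equal to $0\in\Delta_{i-1}$. Since $\{0\}$ is an $M_{i-1}$-orbit, $Y$ is $M_i$-invariant. Its size is
$$|Y|=\binom{\ell}{t}(D-1)^{\ell-t}\ge(D-1)^{\ell-t}.$$
By Section 3, the $M_i$-orbits in $Y$ correspond to the ways of distributing the number $\ell-t$ among the $s-1\ge1$ nonzero $M_{i-1}$-orbits. All but one of these $s-1$ counts determine the last, so there are at most $(\ell+1)^{s-2}$ orbits. Hence some $M_i$-orbit $\tau\subseteq Y$ satisfies $|\tau|\ge(D-1)^{\ell-t}(\ell+1)^{-(s-2)}$, and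
$$\frac{|\Delta_i|}{|\tau|}\le\frac{D^{\ell}(\ell+1)^{s-2}}{(D-1)^{\ell-t}}=D^t\Big(1+\frac1{D-1}\Big)^{\ell-t}(\ell+1)^{s-2}.$$
By (a), $\ell\le D-1$, so the middle factor is at most $\big(1+\frac1{D-1}\big)^{D-1}<e<3$. Therefore
$$\frac{|\Delta_i|}{|\tau|}\le3D^t(\ell+1)^{s-2}=t_{i+1}\le n,\qquad\text{that is,}\quad n|\tau|\ge|\Delta_i|.$$

**Step 3. What survives at $\tau$.** This step supplies the factor $Q$ for Lemma 4. Apply (2) to $M_i=M_{i-1}\wr S_\ell$. The stabilizer in $M_i$ of a point of $\tau$ is, up to permutation isomorphism, a direct product in coordinatewise action on $\Delta_i$. The factor belonging to the orbit $\{0\}$ of $M_{i-1}$ is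
$$(M_{i-1})_0\wr S_t=M_{i-1}\wr S_t\quad\text{on }\Delta_{i-1}^t,$$
because $M_{i-1}$ fixes $0$. This group is nontrivial, as $t\ge1$ and $M_{i-1}\ne1$.

**Step 4. Conclusion.** Lemma 4 with $M=M_i$, $\Delta=\Delta_i$ and $(Q,X)=(M_{i-1}\wr S_t,\Delta_{i-1}^t)$, followed by the inductive hypothesis for $n=t=t_i$, gives
$$\gamma(M_i\wr S_n,\Delta_i^n)\ge1+\gamma(M_{i-1}\wr S_{t},\Delta_{i-1}^{t})\ge1+(d+i-1)=d+i.\qquad\square$$

**Proof of Theorem A.** Let $G=G_{d,h}=\Delta_h\rtimes M_h$ on $\Omega=\Delta_h$. Primitivity and $b(G)=d+2$ are Steps 2 and 3 of Section 5. Since $G$ is transitive, the first point of a greedy base may be moved to $0$ without changing the size of the base. The remaining points then form a greedy base of $M_h=M_{h-1}\wr S_{\ell_h}$ on $\Delta_h=\Delta_{h-1}^{\ell_h}$. By (f), $\ell_h\ge t_h$, so Proposition 5 with $i=h$ and $n=\ell_h$ gives $\gamma(M_h)\ge d+h-1$. Hence every greedy base of $G$ has size at least $d+h$. $\square$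

## 10. Unboundedness for every $b\ge3$, and the $\log^*$ bound

**Proof of Theorem B.** The case $b\le2$ was proved in Section 2. For $b\ge3$ use the groups $G_{b-2,h}$ with $h\to\infty$. They are primitive with base size $b$, and $\gamma(G_{b-2,h})\ge b-2+h$. Since $\mathcal G\ge\gamma$, both sets in the theorem are unbounded. $\square$

**Proof of Theorem C.** Let $d=b-2\ge1$ and $G=G_{d,h}$, so $|\Omega|=D_h$. We must bound $\log^*D_h$ above by $h$ plus a constant depending on $d$. Two properties of $\log^*$ are used. If $x>1$, then $\log^*x=1+\log^*(\log x)$. And $\log^*$ is nondecreasing: if $1<x\le y$, then $\log x\le\log y$, so this follows by induction on $\log^*y$; if $x\le1$, then $\log^*x=0$.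

**Step 1. One level costs one logarithm.** Put $u_i=\log D_i$ and $v_i=4u_i$; here $u_i\ge u_0=20d\geq 20$. By (a), $\ell_i<D_{i-1}=2^{u_{i-1}}$, so for $i\ge1$
$$u_i=\ell_iu_{i-1}<2^{u_{i-1}}u_{i-1},\qquad \log u_i<u_{i-1}+\log u_{i-1}\le2u_{i-1}.$$
Hence $\log v_i=2+\log u_i<2+2u_{i-1}\le4u_{i-1}=v_{i-1}$. (The factor $4$ in $v_i$ is there to make this comparison close up.) So $\log^*v_i=1+\log^*(\log v_i)\le1+\log^*v_{i-1}$.

**Step 2. Adding up.** Since $v_0=80d$, Step 1 gives $\log^*v_h\le h+\log^*(80d)$. Therefore
$$\log^*|\Omega|=1+\log^*u_h\le1+\log^*v_h\le h+1+\log^*(80d).$$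

**Step 3. Comparison with Theorem A.** By Theorem A and Step 2,
$$\gamma(G)\ge d+h\ge\log^*|\Omega|+d-1-\log^*(80d),$$
and with $d=b-2$ the right side is $\log^*|\Omega|+b-3-\log^*\big(80(b-2)\big)$. Moreover $\mathcal G(G)\ge\gamma(G)$ and $b(G)=b$. As $h$ varies, $D_h=D_{h-1}^{\ell_h}$ increases strictly, so this yields infinitely many groups. $\square$
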